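\title{The Howe--Moore property on trees: primitive local action instead of boundary $2$-transitivity}

\begin{abstract}
We prove that a closed, type-preserving, edge-transitive group of automorphisms of a locally finite tree has the Howe--Moore property if its edge stabilizers are products of the fixators of the two half-trees and its local actions are primitive and non-regular. It follows that the Burger--Mozes group $U(F)^+$ has the Howe--Moore property for every primitive non-regular group $F$. For the dihedral group $F=D_5$ acting on five points this gives a simple group that acts minimally on the $5$-regular tree, has the Howe--Moore property, and is not $2$-transitive on the boundary, which answers a question posed by Ciobotaru in the negative. Conversely, the Howe--Moore property forces edge-transitivity and primitive non-regular local actions.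
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The Howe--Moore property}
Let $G$ be a locally compact group. A \emph{representation} of $G$ is a unitary representation on a Hilbert space $\mathcal{H}$ that is strongly continuous: $g\mapsto g\xi$ is continuous for each $\xi\in\mathcal{H}$ (we suppress the name of the representation). Its \emph{matrix coefficients} are the functions $g\mapsto\langle g\xi,\eta\rangle$. A continuous function $\varphi$ on $G$ lies in $C_0(G)$ if $\{g:|\varphi(g)|\ge\varepsilon\}$ is compact for every $\varepsilon>0$. The group $G$ has the \emph{Howe--Moore property} if all matrix coefficients of every representation without non-zero invariant vectors lie in $C_0(G)$.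

An invariant vector has a constant coefficient, and the property says that this is the only obstruction to decay. For a measure-preserving action on a probability space, apply it to the functions of mean zero in $L^2$: every ergodic action is mixing. Compact groups have the property for the trivial reason that $C_0(G)=C(G)$, and $\mathbb{R}$ does not have it, because the character $t\mapsto e^{it}$ does not decay. A non-compact group with the property has few subgroups of a certain kind: all of its proper open subgroups are compact (Proposition~\ref{prop:open}).

\subsection*{The question}
Let $T_d$ be the $d$-regular tree, $d\ge3$, and $\partial T_d$ its set of ends. The following result is quoted in \cite{Ciobotaru}: if $T$ is a bi-regular tree with valence at least $3$ at every vertex, then every closed, topologically simple subgroup of $\operatorname{Aut}(T)$ that acts $2$-transitively on $\partial T$ has the Howe--Moore property. The converse is asked in \cite{Ciobotaru}.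

\begin{quote}
\textbf{Question.} Let $G$ be a non-compact, topologically simple, locally compact group that acts continuously, properly and minimally on $T_d$ by type-preserving automorphisms. If $G$ has the Howe--Moore property, must $G$ act $2$-transitively on $\partial T_d$?
\end{quote}

There are reasons to guess that the answer is yes. The Howe--Moore property does force transitivity: we shall see that $G$ is transitive on edges and that each vertex stabilizer permutes the $d$ incident edges as a primitive, non-regular group. For $d=3$ and $d=4$ the only such groups are $\operatorname{Sym}(3)$, $\operatorname{Alt}(4)$ and $\operatorname{Sym}(4)$, and they are $2$-transitive. Moreover, high transitivity makes decay a one-dimensional problem. In the group of all type-preserving automorphisms, the stabilizer $G_v$ of a vertex is transitive on each sphere around $v$, so the coefficient of a $G_v$-fixed vector is a function of the single integer $d(v,gv)$. With less transitivity the coefficient must decay along many inequivalent directions at once.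

The answer is nevertheless no. Primitivity and non-regularity of the local action, which are necessary, are also sufficient for groups with an independence property, and in degree $5$ they no longer imply $2$-transitivity.

\subsection*{Conventions}
Throughout, $T$ is a locally finite tree in which every vertex has degree at least $3$, and $E(x)$ is the set of edges at the vertex $x$. The vertices fall into two \emph{types}, the classes of the bipartition, and an action is \emph{type-preserving} if it preserves both classes; an element that stabilizes an edge then fixes both of its vertices. An action of a locally compact group $G$ on $T$ is \emph{continuous} if the vertex stabilizers $G_x$ are open, and a continuous action is \emph{proper} if they are compact. It is \emph{minimal} if $T$ is the only non-empty invariant subtree. We write $G_e$ for the subgroup fixing both vertices of the edge $e$, and $G_{(Y)}$ for the pointwise fixator of $Y\subset T$. The group $\operatorname{Aut}(T)$ carries the topology of pointwise convergence on vertices, in which the fixators of finite subtrees are compact and open and form a basis of identity neighborhoods; a closed subgroup is locally compact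 and acts continuously and properly. An \emph{end} is a class of geodesic rays, two rays being equivalent if they share a subray. Two distinct ends are joined by a unique bi-infinite geodesic, and $2$-transitivity on $\partial T$ means transitivity on ordered pairs of distinct ends.

The \emph{local action} at a vertex $x$ is the image of $G_x$ in $\operatorname{Sym}(E(x))$. A permutation group is \emph{primitive} if it is transitive and its point stabilizers are maximal subgroups, and \emph{regular} if it is transitive and its point stabilizers are trivial.

Removing the open edge $e$ from $T$ leaves two components $h,h'$, the \emph{half-trees} of $e$. An automorphism that fixes $h$ pointwise fixes $e$ and moves only vertices of $h'$. Hence $G_{(h)}$ and $G_{(h')}$ are commuting subgroups of $G_e$. A group $G\le\operatorname{Aut}(T)$ is \emph{edge-independent} if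
\[
G_e=G_{(h)}\,G_{(h')}\qquad\text{for every edge } e .
\]
In words: what an element of $G_e$ does on one side of $e$ can be realized in $G$ while doing nothing on the other side. This is Tits' property (P), recalled in Section~\ref{sec:UF}, for paths of length one.

\subsection*{Results}

\begin{theorem}\label{thm:criterion}
Let $G\le\operatorname{Aut}(T)$ be closed, type-preserving, edge-transitive and edge-independent, with primitive non-regular local action at every vertex. Then $G$ has the Howe--Moore property.
\end{theorem}

The examples are groups with prescribed local action. Fix a coloring $i\colon E(T_d)\to\{1,\dots,d\}$ of the edges that restricts to a bijection $i_x\colon E(x)\to\{1,\dots,d\}$ at each vertex $x$. An automorphism $g$ has at $x$ the \emph{local permutation} $\sigma(g,x)=i_{gx}\circ g\circ i_x^{-1}\in\operatorname{Sym}(d)$. For $F\le\operatorname{Sym}(d)$ the Burger--Mozes group is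
\[
U(F)=\{g\in\operatorname{Aut}(T_d):\sigma(g,x)\in F\text{ for every vertex }x\},
\]
and $U(F)^+$ is the subgroup generated by the groups $U(F)_e$, with $e$ ranging over all edges.

\begin{theorem}\label{thm:answer}
Let $d\ge3$ and let $F\le\operatorname{Sym}(d)$ be primitive, non-regular and not $2$-transitive. Then the type-preserving subgroup $G$ of $U(F)$ equals $U(F)^+$ and is a non-compact, locally compact, simple group that acts continuously, properly, minimally and type-preservingly on $T_d$. It has the Howe--Moore property and is not $2$-transitive on $\partial T_d$.
\end{theorem}

\begin{example}\label{ex:D5}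
Let $p\ge5$ be prime and let $D_p$ be the dihedral group of the maps $x\mapsto\pm x+b$ of $\mathbb{Z}/p$. It is primitive, since a subgroup of prime index is maximal; it is not regular, since its order is $2p$; and it is not $2$-transitive, since $2p<p(p-1)$. So $U(D_p)^+$ answers the Question in the negative for $d=p$.

For $p=5$ the failure of $2$-transitivity is visible at once. The group $D_5$ preserves the difference of two colors up to sign, which is $\pm1$ or $\pm2$. Along a geodesic with colors $c_1,c_2,\dots$ the sequence $\pm(c_{n+1}-c_n)$ is therefore preserved by $U(D_5)$, and the line colored $\dots,0,1,0,1,\dots$ cannot be moved to the line colored $\dots,0,2,0,2,\dots$. Every sequence of differences occurs, so a vertex stabilizer has at least $2^{n-1}$ orbits on the sphere of radius $n$.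
\end{example}

\begin{theorem}\label{thm:converse}
Let $G$ be a non-compact locally compact group acting continuously, properly, minimally and type-preservingly on $T$.
\begin{itemize}
\item[(a)] If every proper open subgroup of $G$ is compact (in particular, if $G$ has the Howe--Moore property), then $G$ is edge-transitive and the local action at every vertex is primitive and non-regular.
\item[(b)] If moreover $G\le\operatorname{Aut}(T)$ is closed and edge-independent, the following are equivalent: \textup{(i)} $G$ has the Howe--Moore property; \textup{(ii)} every proper open subgroup of $G$ is compact; \textup{(iii)} $G$ is edge-transitive with primitive non-regular local actions.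
\end{itemize}
In particular, if $d\ge3$ and $F\le\operatorname{Sym}(d)$ is transitive and generated by its point stabilizers, then $U(F)^+$ has the Howe--Moore property if and only if $F$ is primitive.
\end{theorem}

The proof of Theorem~\ref{thm:criterion} has three ingredients. Edge-independence turns a matrix coefficient into a product of operators, one for each vertex of a geodesic. The local hypothesis makes each operator a strict contraction away from the vectors fixed by the vertex stabilizer (Section~\ref{sec:local}). A lemma on Hilbert spaces shows that alternating products of such operators tend to zero (Section~\ref{sec:alternating}). Section~\ref{sec:proof} assembles the proof, Section~\ref{sec:UF} treats $U(F)$, and Section~\ref{sec:converse} proves Theorem~\ref{thm:converse}.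

\section{Projections, stabilizers and geodesics}\label{sec:prelim}

\subsection*{Fixed vectors of compact subgroups}
Let $\mathcal{H}$ be a representation of $G$ and $K\le G$ a compact subgroup with Haar probability measure $dk$. The operator $P_K=\int_K k\,dk$ is the orthogonal projection onto the space $\mathcal{H}^K$ of $K$-fixed vectors. We use three rules.
\begin{itemize}
\item[(P1)] $P_Kk=kP_K=P_K$ for $k\in K$, and $gP_Kg^{-1}=P_{gKg^{-1}}$ for $g\in G$.
\item[(P2)] If $K\subset K'$, then $\mathcal{H}^{K'}\subset\mathcal{H}^K$, so $P_{K'}P_K=P_KP_{K'}=P_{K'}$.
\item[(P3)] If the elements of $K_1$ commute with those of $K_2$, then $P_{K_1}P_{K_2}=P_{K_2}P_{K_1}=P_{K_1K_2}$.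
\end{itemize}
For (P3), the two averages commute, and the product of commuting orthogonal projections is the projection onto the intersection $\mathcal{H}^{K_1}\cap\mathcal{H}^{K_2}=\mathcal{H}^{K_1K_2}$ of their ranges.

\subsection*{Primitive non-regular groups}
The local hypothesis enters only through the following property.

\begin{lemma}\label{lem:perm}
Let $L$ be a primitive non-regular permutation group on a finite set $\Omega$, and let $\alpha\ne\beta$ in $\Omega$. Then $\langle L_\alpha,L_\beta\rangle=L$.
\end{lemma}

\begin{proof}
Choose $q\in L$ with $q\alpha=\beta$, so $L_\beta=qL_\alpha q^{-1}$ and $q\notin L_\alpha$. Suppose $L_\beta=L_\alpha$. Then the normalizer of $L_\alpha$ contains $q$, so it is strictly larger than the maximal subgroup $L_\alpha$ and equals $L$. All point stabilizers, being conjugate to $L_\alpha$, coincide with it; so $L_\alpha$ fixes every point and is trivial, which contradicts non-regularity. Thus $L_\alpha\ne L_\beta$. The two groups have the same order, so $\langle L_\alpha,L_\beta\rangle$ strictly contains $L_\alpha$ and equals $L$ by maximality.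
\end{proof}

\subsection*{Edge-transitive actions}

\begin{lemma}\label{lem:generate}
Let $G$ act on $T$ type-preservingly and edge-transitively, and let $e=\{v,w\}$ be an edge. Then every vertex lies in $Gv$ or $Gw$, each $G_x$ is transitive on $E(x)$, and $G=\langle G_v,G_w\rangle$.
\end{lemma}

\begin{proof}
Every vertex lies on an edge $ge$. An element that maps one edge at $x$ to another edge at $x$ maps $x$ to the vertex of the same type on the second edge, which is $x$. Let $H=\langle G_v,G_w\rangle$. An edge adjacent to $he$, with $h\in H$, contains $hv$ or $hw$, so it has the form $hse$ with $s\in G_v\cup G_w$. Since $T$ is connected, $He$ is the set of all edges. So $G=HG_e$, and $G_e\subset H$.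
\end{proof}

The next lemma translates between geodesics and words in the two vertex stabilizers.

\begin{lemma}\label{lem:words}
\begin{itemize}
\item[(a)] Let a group act on a tree, let $\epsilon=\{p,q\}$ be an edge, and let $s_1,\dots,s_n$ be elements that alternately fix $p$ and $q$ (starting with either) and satisfy $s_j\epsilon\ne\epsilon$. Then $\epsilon,\ s_1\epsilon,\ s_1s_2\epsilon,\ \dots,\ s_1\cdots s_n\epsilon$ are the consecutive edges of a geodesic, and the common vertex of $\epsilon$ and $s_1\epsilon$ is the one fixed by $s_1$. In particular, if $a$ fixes $p$, $b$ fixes $q$, and $a\epsilon\ne\epsilon\ne b\epsilon$, then the edges $(ab)^n\epsilon$, $n\ge0$, are pairwise distinct.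
\item[(b)] In the situation of Lemma~\ref{lem:generate}, let $e_1,e_2,\dots$ be the consecutive edges of a ray in $T$. Then there are $k_n\in G$ with $k_ne=e_n$ such that the elements $s_n=k_n^{-1}k_{n+1}$ lie alternately in $G_v\setminus G_e$ and $G_w\setminus G_e$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $x_0,x_1,\dots,x_{n+1}$ be the alternating sequence in $\{p,q\}$ such that $s_j$ fixes $x_j$ for $1\le j\le n$. Put $g_0=1$, $g_j=s_1\cdots s_j$, $y_0=x_0$, and $y_j=g_{j-1}x_j$ for $1\le j\le n+1$. For $1\le j\le n$ we have $y_j=g_jx_j$, so $g_j\epsilon=\{g_jx_j,g_jx_{j+1}\}=\{y_j,y_{j+1}\}$, and this also holds for $j=0$. Consecutive edges of the path $y_0,\dots,y_{n+1}$ are distinct, because $g_j\epsilon=g_{j-1}s_j\epsilon\ne g_{j-1}\epsilon$. A path without backtracking in a tree is a geodesic.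

(b) Let $e_n=\{y_{n-1},y_n\}$ and choose $k_1$ with $k_1e=e_1$. Given $k_n$, the vertex $x_n=k_n^{-1}y_n$ is $v$ or $w$, and $k_n^{-1}e_{n+1}$ is an edge at $x_n$ different from $e$. By Lemma~\ref{lem:generate} it equals $s_ne$ with $s_n\in G_{x_n}\setminus G_e$. Put $k_{n+1}=k_ns_n$. The vertex $x_n$ has the type of $y_n$, so $x_n$ alternates between $v$ and $w$.
\end{proof}

\section{Edge operators and the local gap}\label{sec:local}

In this section and in Section~\ref{sec:proof}, $G\le\operatorname{Aut}(T)$ is closed, type-preserving and edge-transitive, and $\mathcal{H}$ is a representation of $G$ without non-zero invariant vectors. Fix an edge $e=\{v,w\}$ and put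
\[
A=G_v,\qquad B=G_w,\qquad C=G_e=A\cap B .
\]
For an edge $f$ let $P_f$ be the projection onto $\mathcal{H}^{G_f}$; by (P1), $gP_fg^{-1}=P_{gf}$. Put $P=P_e$ and $V=\mathcal{H}^C$. The spaces $\mathcal{H}^A$ and $\mathcal{H}^B$ lie in $V$, and Lemma~\ref{lem:generate} gives
\begin{equation}\label{eq:trivial}
\mathcal{H}^A\cap\mathcal{H}^B=\mathcal{H}^G=0 .
\end{equation}
For $g\in G$ let $M_g=Pg|_V\colon V\to V$. This contraction depends only on the double coset $CgC$, by (P1), and it records the coefficients of $C$-fixed vectors: $\langle g\xi,\eta\rangle=\langle M_g\xi,\eta\rangle$ for $\xi,\eta\in V$.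

\subsection*{Two steps: what independence gives}
In general $M_{gg'}\ne M_gM_{g'}$. Suppose that $G$ is edge-independent, and let $a\in A\setminus C$ and $b\in B\setminus C$. We claim that
\begin{equation}\label{eq:twostep}
M_{ab}=M_aM_b .
\end{equation}
Let $h_v\ni v$ and $h_w\ni w$ be the half-trees of $e$, and write $c\in C$ as $c=c_1c_2$ with $c_1\in G_{(h_v)}$ and $c_2\in G_{(h_w)}$. The edge $a^{-1}e$ is an edge at $v$ other than $e$, so it lies in $h_v$ and is fixed by $c_1$; that is, $ac_1a^{-1}\in C$. The edge $be$ lies in $h_w$ and is fixed by $c_2$; that is, $b^{-1}c_2b\in C$. Therefore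
\[
acb=(ac_1a^{-1})\,ab\,(b^{-1}c_2b)\in CabC ,
\]
so $PacbP=PabP$ for all $c\in C$. Averaging over $c$ gives $PaPbP=PabP$, which is \eqref{eq:twostep}.

By Lemma~\ref{lem:words}, the edges $e,ae,abe$ form a geodesic, and \eqref{eq:twostep} says that the passage from $e$ to $abe$ factors through the projection attached to the middle edge. Section~\ref{sec:proof} carries out this factorization along geodesics of any length and for a dense set of vectors. Decay of coefficients then becomes a statement about long alternating products of the operators $M_s$ with $s\in A\setminus C$ or $s\in B\setminus C$. Each such operator is governed by a finite group, as we now see.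

\subsection*{One step: what the local action gives}
Let $N$ be the kernel of $A\to\operatorname{Sym}(E(v))$ and $L=A/N$ the local action at $v$. Since $N$ is normal in $A$, the space $\mathcal{H}^N$ is a representation of the finite group $L$. For $f\in E(v)$ we have $N\subset G_f$, and $\mathcal{H}^{G_f}$ is the space of vectors in $\mathcal{H}^N$ fixed by the point stabilizer $L_f=G_f/N$. A unitary representation of a finite group is an orthogonal direct sum of irreducible, finite-dimensional ones, and the projections $P_f$, being averages over $L_f$ on $\mathcal{H}^N$, preserve each summand.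

\begin{example}[$2$-transitive local action]\label{ex:2trans}
Let $v$ have degree $d$ and let $L$ be $2$-transitive. Then $A=C\sqcup CsC$ for any $s\in A\setminus C$, and $C$ has measure $1/d$ in $A$. For $u\in V$ orthogonal to $\mathcal{H}^A$ we get $0=PP_Au=\frac1d u+\frac{d-1}{d}M_su$. So $M_s$ is the identity on $\mathcal{H}^A$ and the scalar $-1/(d-1)$ on $V\ominus\mathcal{H}^A$.
\end{example}

\begin{example}[dihedral local action]\label{ex:D5local}
Let $L=D_5$ act on $E(v)=\mathbb{Z}/5$, with $e=0$. Let $t$ be the translation $x\mapsto x+1$ and $r$ the reflection $x\mapsto-x$, so $L_e=\{1,r\}$. The irreducible representations of $D_5$ are the trivial one, the sign character $t\mapsto1$, $r\mapsto-1$, and two planes $\rho_1,\rho_2$, where $\rho_k(t)$ is the rotation by $2\pi k/5$ and $\rho_k(r)$ is the reflection in the first coordinate axis; the squares of the dimensions add up to $1+1+4+4=10$. The sign character has no non-zero $L_e$-fixed vector, and in $\rho_k$ the fixed space is the first axis. Hence $V=\mathcal{H}^A\oplus V_1\oplus V_2$, where $V_k$ comes from the copies of $\rho_k$. If $se=j\ne0$, then $s$ maps into $t^jL_e$; it rotates a vector on the first axis by $2\pi jk/5$,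 and $P$ projects it back. So $M_s$ acts on $V_k$ as the scalar $\cos(2\pi jk/5)$, which is $\cos(2\pi/5)$ or $\cos(4\pi/5)=-\cos(\pi/5)$. There are now two different operators $M_s$, and neither is described by a single scalar, but both have norm at most $\cos(\pi/5)<1$ on $V\ominus\mathcal{H}^A$.
\end{example}

The examples show what survives without $2$-transitivity: a bound $c<1$.

\begin{lemma}[local gap]\label{lem:gap}
Assume that the local actions at $v$ and $w$ are primitive and non-regular. There is $c<1$ such that for $X\in\{A,B\}$ and $s\in X\setminus C$, the operator $M_s$ is the identity on $\mathcal{H}^X$, maps $V\ominus\mathcal{H}^X$ to itself, and satisfies $\|M_su\|\le c\|u\|$ for $u\in V\ominus\mathcal{H}^X$.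
\end{lemma}

\begin{proof}
It suffices to treat $X=A$, exchange the roles of $v$ and $w$, and take the larger constant. If $u\in\mathcal{H}^A$, then $M_su=Pu=u$. By (P2) and (P1), $P_AM_su=P_APsu=P_Asu=P_Au$ for $u\in V$, so $M_s$ preserves $V\ominus\mathcal{H}^A=V\cap\ker P_A$.

Let $\tau$ be a non-trivial irreducible representation of $L$ and $f\in E(v)\setminus\{e\}$. A vector of $\tau$ fixed by $L_e$ and $L_f$ is fixed by $L$, by Lemma~\ref{lem:perm}, so it is zero. Let $\Pi_e,\Pi_f$ be the projections of $\tau$ onto the two fixed spaces. As $\tau$ is finite-dimensional, $\|\Pi_f\Pi_e\|$ is attained at a unit vector $x$; if it were $1$, then $\|\Pi_f\Pi_ex\|=\|\Pi_ex\|=\|x\|$, which forces $x=\Pi_ex=\Pi_fx$ and so $x=0$. Hence $\|\Pi_f\Pi_e\|<1$. Let $c<1$ be the maximum of these norms over the finitely many pairs $(\tau,f)$.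

The space $\mathcal{H}^N\ominus\mathcal{H}^A$ is an orthogonal sum of non-trivial irreducible representations of $L$, so $\|P_fP\|\le c$ on it. For $u\in V\ominus\mathcal{H}^A$ and $s\in A\setminus C$ we have $s^{-1}e\ne e$ and
\[
\|M_su\|=\|s^{-1}Psu\|=\|P_{s^{-1}e}u\|=\|P_{s^{-1}e}Pu\|\le c\|u\| .\qedhere
\]
\end{proof}

\begin{remark}\label{rem:gapfails}
Both local hypotheses are needed for a gap. If the local action at $v$ is regular, then $C=N$ is normal in $A$, the space $V$ is $A$-invariant, and $M_s$ is unitary. If it is imprimitive, there is a subgroup $A'$ strictly between $C$ and $A$, and $M_s$ is the identity on $\mathcal{H}^{A'}$ for $s\in A'\setminus C$. Section~\ref{sec:converse} turns both defects into open subgroups that rule out the Howe--Moore property.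
\end{remark}

\section{Alternating products}\label{sec:alternating}

An operator $M_a$ does nothing to $\mathcal{H}^A$, and $M_b$ does nothing to $\mathcal{H}^B$. No non-zero vector lies in both spaces, so one expects alternating products to tend to zero. The difficulty is that \eqref{eq:trivial} gives no lower bound on the angle between the two spaces. Consider the case $c=0$, where the operators are the orthogonal projections onto two subspaces. For two lines in the plane at angle $\alpha$, each step after the first multiplies the norm by $\cos\alpha$. In an orthogonal sum of such planes with $\alpha\to0$ the two subspaces still meet in $0$, but all alternating products have norm $1$. So only strong convergence can be expected, without a rate. In addition, the operators change from step to step, as in Example~\ref{ex:D5local}, so the products are not powers of one operator.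

\begin{lemma}\label{lem:alternating}
Let $W_0,W_1$ be closed subspaces of a Hilbert space $V$ with $W_0\cap W_1=0$; read the index of $W_n$ modulo $2$. Let $c<1$, and let $M_1,M_2,\dots$ be operators on $V$ such that $M_n$ is the identity on $W_n$, maps $W_n^\perp$ to itself, and has norm at most $c$ on $W_n^\perp$. Let $u_0\in V$ and $u_n=M_nu_{n-1}$. Then $\|u_n\|\to0$.
\end{lemma}

\begin{proof}
Let $R_n$ be the orthogonal projection onto $W_n^\perp$, so $R_{n+2}=R_n$. Put
\[
\delta_n=\|R_nu_{n-1}\|,\qquad \varepsilon_n=\max\bigl(\|R_0u_n\|,\|R_1u_n\|\bigr),
\]
so that $\delta_n\le\varepsilon_{n-1}$. The number $\varepsilon_n$ is the distance from $u_n$ to the farther of the two subspaces.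

\emph{Step 1: $\sum\varepsilon_n^2<\infty$.} Write $u_{n-1}=x+y$ with $x\in W_n$ and $y=R_nu_{n-1}$. Then $u_n=x+M_ny$ with $M_ny\in W_n^\perp$ and $\|M_ny\|\le c\delta_n$. Hence
\begin{gather}
\|u_{n-1}\|^2-\|u_n\|^2\ge(1-c^2)\,\delta_n^2,\label{eq:energy}\\
u_n-u_{n-1}=M_ny-y\in W_n^\perp,\qquad\|u_n-u_{n-1}\|\le2\delta_n.\label{eq:increment}
\end{gather}
By \eqref{eq:energy}, $\|u_n\|$ is non-increasing and $\sum\delta_n^2<\infty$. Now $\|R_{n+1}u_n\|=\delta_{n+1}$, and by \eqref{eq:increment}
\[
\|R_{n+2}u_n\|\le\|R_{n+2}u_{n+1}\|+\|u_{n+1}-u_n\|\le\delta_{n+2}+2\delta_{n+1}.
\]
Since $\{R_{n+1},R_{n+2}\}=\{R_0,R_1\}$, we get $\varepsilon_n\le\delta_{n+2}+2\delta_{n+1}$, and Step 1 follows.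

\emph{Step 2: $u_n\to0$ weakly.} For $x\in W_j^\perp$ we have $|\langle x,u_n\rangle|=|\langle x,R_ju_n\rangle|\le\|x\|\varepsilon_n\to0$. The subspace $W_0^\perp+W_1^\perp$ is dense, because its orthogonal complement is $W_0\cap W_1=0$, and $(u_n)$ is bounded. So $\langle x,u_n\rangle\to0$ for every $x\in V$.

\emph{Step 3: from weak to norm convergence.} For $l<n$ write $\|u_n\|^2=\langle u_l,u_n\rangle+\sum_{j=l+1}^n\langle u_j-u_{j-1},u_n\rangle$. Each increment lies in $W_j^\perp$, so it pairs only with the small component $R_ju_n$ of $u_n$:
\begin{equation}\label{eq:pairing}
\|u_n\|^2\le|\langle u_l,u_n\rangle|+\sum_{j=l+1}^n2\delta_j\,\varepsilon_n\le|\langle u_l,u_n\rangle|+2\varepsilon_n\sum_{k=l}^{n-1}\varepsilon_k .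
\end{equation}
The sequence $(\varepsilon_k)$ is known to be square-summable, not summable, so the last term must be bounded at well-chosen times $n$. Let $J$ be the set of $n$ with $\varepsilon_n\le\varepsilon_k$ for all $k<n$. If some $\varepsilon_n$ is $0$, then $u_n\in W_0\cap W_1=0$ and the lemma holds. Otherwise $J$ is infinite: given $m$, the first index $n$ with $\varepsilon_n<\min(\varepsilon_0,\dots,\varepsilon_m)$ exists because $\varepsilon_n\to0$, exceeds $m$, and belongs to $J$. For $n\in J$, \eqref{eq:pairing} gives
\[
\|u_n\|^2\le|\langle u_l,u_n\rangle|+2\sum_{k\ge l}\varepsilon_k^2 .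
\]
Let $n\to\infty$ in $J$ with $l$ fixed. By Step 2 and monotonicity, $\lim_n\|u_n\|^2\le2\sum_{k\ge l}\varepsilon_k^2$, and the right side tends to $0$ as $l\to\infty$.
\end{proof}

\section{Decay along geodesics and the proof of Theorem~\ref{thm:criterion}}\label{sec:proof}

We keep the setting of Section~\ref{sec:local}. Lemma~\ref{lem:alternating} treats one infinite product and gives no rate, whereas a coefficient has to be small in all directions at once. Local finiteness of $T$ supplies the uniformity through K\"onig's lemma: an infinite, locally finite tree contains a ray starting at any given vertex.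

\begin{proposition}\label{prop:decay}
Assume that the local actions are primitive and non-regular. Let $\xi\in\mathcal{H}$, let $y_0$ be a vertex, and let $\theta_m(y_0,\xi)$ be the maximum of $\|P_{e_m}\cdots P_{e_2}P_{e_1}\xi\|$ over all geodesics of length $m$ that start at $y_0$, with consecutive edges $e_1,\dots,e_m$. Then $\theta_m(y_0,\xi)\to0$ as $m\to\infty$.
\end{proposition}

\begin{proof}
First let $e_1,e_2,\dots$ be the edges of a ray and $\zeta_n=P_{e_n}\cdots P_{e_1}\xi$. The vectors $\zeta_n$ lie in different spaces $\mathcal{H}^{G_{e_n}}$, and we move them back to $V$. Take $k_n$ and $s_n$ as in Lemma~\ref{lem:words}(b) and put $u_n=k_n^{-1}\zeta_n$. Since $k_n^{-1}P_{e_n}=Pk_n^{-1}$, we have $u_n\in V$ and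
\[
u_{n+1}=k_{n+1}^{-1}P_{e_{n+1}}\zeta_n=Pk_{n+1}^{-1}\zeta_n=Ps_n^{-1}u_n=M_{s_n^{-1}}u_n .
\]
The elements $s_n^{-1}$ lie alternately in $A\setminus C$ and $B\setminus C$. By \eqref{eq:trivial} and Lemma~\ref{lem:gap}, Lemma~\ref{lem:alternating} applies with $\{W_0,W_1\}=\{\mathcal{H}^A,\mathcal{H}^B\}$, and $\|\zeta_n\|=\|u_n\|\to0$.

Now fix $\varepsilon>0$. Let $Z$ consist of $y_0$ and of the vertices $y\ne y_0$ for which the geodesic from $y_0$ to $y$ satisfies $\|P_{e_m}\cdots P_{e_1}\xi\|\ge\varepsilon$. Projections are contractions, so with $y$ the set $Z$ contains all vertices of $[y_0,y]$; it spans a subtree. If $Z$ were infinite, it would contain a ray from $y_0$ along which $\|\zeta_n\|\ge\varepsilon$, contrary to the first part. So $Z$ is finite, and $\theta_m(y_0,\xi)<\varepsilon$ for large $m$.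
\end{proof}

Edge-independence has not been used in Proposition~\ref{prop:decay}. It is what connects these products with matrix coefficients.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[fill=gray!20] (-0.7,0) ellipse (0.7 and 0.45);
\draw[fill=gray!20] (8.9,0) ellipse (0.7 and 0.45);
\node at (-0.7,0) {$S$};
\node at (8.9,0) {$S'$};
\draw[dotted,thick] (0,0)--(2.4,0);
\draw[thick] (2.4,0)--(5.8,0);
\draw[dotted,thick] (5.8,0)--(8.2,0);
\fill (0,0) circle (1.6pt) node[below right] {$y_0$};
\fill (2.4,0) circle (1.6pt) node[below] {$y_{i-1}$};
\fill (4.1,0) circle (1.6pt) node[below] {$y_i$};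
\fill (5.8,0) circle (1.6pt) node[below] {$y_{i+1}$};
\fill (8.2,0) circle (1.6pt) node[below left] {$y_m$};
\node[above] at (3.25,0) {$e_i$};
\node[above] at (4.8,0) {$e_{i+1}$};
\draw[dashed,rounded corners] (-1.7,-1.2) rectangle (2.9,1.2);
\draw[dashed,rounded corners] (3.65,-1.2) rectangle (10.1,1.2);
\draw[dashed,rounded corners] (5.3,-0.75) rectangle (9.85,0.75);
\node at (0.6,0.9) {$h_i$};
\node at (4.3,0.9) {$h_i'$};
\node at (6.9,0.45) {$h_{i+1}'$};
\end{tikzpicture}
\caption{The geodesic $y_0,\dots,y_m$ between two disjoint subtrees $S$ and $S'$. The edge $e_i$ separates the half-tree $h_i$, which contains $S$, from the half-tree $h_i'$, which contains $S'$; the half-trees $h_i'$ shrink as $i$ grows.}\label{fig:halftrees}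
\end{figure}

\begin{lemma}[factorization]\label{lem:factor}
Assume that $G$ is edge-independent. Let $S,S'$ be disjoint non-empty finite subtrees, let $e_1,\dots,e_m$ be the consecutive edges of the geodesic from $S$ to $S'$, and let $\xi\in\mathcal{H}^{G_{(S)}}$ and $\xi'\in\mathcal{H}^{G_{(S')}}$. Then
\[
\langle\xi,\xi'\rangle=\langle P_{e_m}\cdots P_{e_2}P_{e_1}\xi,\ \xi'\rangle .
\]
\end{lemma}

\begin{proof}
Let $h_i\supset S$ and $h_i'\supset S'$ be the half-trees of $e_i$ (Figure~\ref{fig:halftrees}), and let $p_i,p_i'$ be the projections onto the vectors fixed by the compact groups $G_{(h_i)}$ and $G_{(h_i')}$. Edge-independence and (P3) give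
\[
P_{e_i}=p_ip_i'=p_i'p_i .
\]
Since $G_{(h_i)}\subset G_{(S)}$, we have $p_i\xi=\xi$, and so $P_{e_i}\xi=p_i'p_i\xi=p_i'\xi$. Since $h_{i+1}'\subset h_i'$, we have $G_{(h_i')}\subset G_{(h_{i+1}')}$, and (P2) gives $p_{i+1}'p_i'=p_{i+1}'$. Hence
\[
P_{e_{i+1}}P_{e_i}\xi=p_{i+1}p_{i+1}'p_i'\xi=p_{i+1}p_{i+1}'\xi=P_{e_{i+1}}\xi ,
\]
and by induction $P_{e_m}\cdots P_{e_1}\xi=P_{e_m}\xi=p_m'\xi$. Finally $G_{(h_m')}\subset G_{(S')}$ fixes $\xi'$, so $\langle\xi,\xi'\rangle=\langle\xi,p_m'\xi'\rangle=\langle p_m'\xi,\xi'\rangle$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
Let $\mathcal{H}$ have no non-zero invariant vectors. We show that $\varphi(g)=\langle\xi,g\eta\rangle$, the complex conjugate of a general matrix coefficient, lies in $C_0(G)$.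

\emph{Reduction to fixed vectors.} Given $\xi$ and $\varepsilon>0$, strong continuity provides a finite subtree $S$ with $\|k\xi-\xi\|\le\varepsilon$ for $k\in G_{(S)}$, and averaging gives $\|P_{G_{(S)}}\xi-\xi\|\le\varepsilon$. So the vectors fixed by the fixator of some finite subtree are dense. The function $\varphi$ depends continuously on $(\xi,\eta)$ in the uniform norm, and $C_0(G)$ is uniformly closed. We may therefore assume that $\xi$ and $\eta$ are of this kind, and, enlarging the subtrees to a common one, that both are fixed by $G_{(S)}$ for a non-empty finite subtree $S$.

\emph{Leaving compact sets.} If $d(S,gS)\le M$, then $g$ maps some vertex of $S$ into the finite $M$-neighborhood of $S$. So such $g$ lie in a finite union of cosets of vertex stabilizers, which is compact. It suffices to show that $\varphi(g)\to0$ as $m=d(S,gS)\to\infty$.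

\emph{The estimate.} Let $m\ge1$. The vector $g\eta$ is fixed by $gG_{(S)}g^{-1}=G_{(gS)}$. Lemma~\ref{lem:factor} with $S'=gS$ and $\xi'=g\eta$ gives
\[
|\varphi(g)|\le\|\eta\|\,\|P_{e_m}\cdots P_{e_1}\xi\|\le\|\eta\|\max_{y_0\in S}\theta_m(y_0,\xi),
\]
and the right side tends to $0$ by Proposition~\ref{prop:decay}, since $S$ is finite.
\end{proof}

\begin{remark}\label{rem:independence}
Edge-independence cannot be dropped. Let $C_2\le\operatorname{Sym}(3)$ be generated by a transposition, and let $G=\operatorname{Sym}(3)*_{C_2}\operatorname{Sym}(3)$ act on the tree of the amalgam \cite[I.4.1]{Serre}, which is $T_3$. The action is type-preserving and edge-transitive, and the vertex stabilizers are finite and act on the incident edges as $\operatorname{Sym}(3)$; so the action is faithful, $G$ is discrete and hence closed, and the local actions are primitive and non-regular. The sign characters of the two factors agree on $C_2$ and define a non-trivial character of the infinite group $G$, whose coefficient has modulus $1$. In this representation all $P_f$ vanish, so Proposition~\ref{prop:decay} holds trivially while Lemma~\ref{lem:factor} fails.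
\end{remark}

\section{The groups $U(F)^+$}\label{sec:UF}

We recall Tits' independence property. Let $G$ act on a tree, and let $\ell$ be a geodesic path, finite or infinite. For a vertex $x$ of $\ell$ let $T(x)$ be the subtree spanned by the vertices whose nearest point on $\ell$ is $x$. The fixator $G_{(\ell)}$ preserves each $T(x)$. The group $G$ has \emph{property} (P) if for every $\ell$ and every family $(g_x)_{x\in\ell}$ in $G_{(\ell)}$ there is an element of $G_{(\ell)}$ that agrees with $g_x$ on $T(x)$ for all $x$. If $\ell$ is an edge $e$, the subtrees $T(x)$ are the half-trees, and the families $(g,1)$ and $(1,g)$ split $g\in G_e$ as a product in $G_{(h)}G_{(h')}$. So (P) implies edge-independence.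

\begin{theorem}[Tits {\cite[Th\'eor\`eme 4.5]{Tits}}]\label{thm:tits}
Let $G$ be a group of automorphisms of a tree that has property \textup{(P)}, preserves no proper non-empty subtree and fixes no end. Then the subgroup $G^+$ generated by the edge fixators $G_e$ is trivial or simple.
\end{theorem}

\begin{proposition}\label{prop:UF}
Let $d\ge3$, let $F\le\operatorname{Sym}(d)$ be transitive, and let $G$ be the type-preserving subgroup of $U(F)$.
\begin{itemize}
\item[(a)] $G$ is closed in $\operatorname{Aut}(T_d)$, and $i_v$ identifies the local action at each vertex $v$ with $F$. Moreover, $G$ is edge-transitive, minimal, non-compact and fixes no end.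
\item[(b)] $G$ has property \textup{(P)}.
\item[(c)] If $F$ is generated by its point stabilizers, then $G=U(F)^+$ and $G$ is simple.
\item[(d)] If $F$ is not $2$-transitive, then $G$ is not $2$-transitive on $\partial T_d$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) The identity $\sigma(gh,x)=\sigma(g,hx)\sigma(h,x)$, which also gives $\sigma(g^{-1},gx)=\sigma(g,x)^{-1}$, shows that $U(F)$ is a subgroup. It is closed because $\sigma(g,x)$ depends only on the values of $g$ at $x$ and its neighbors. The type-preserving condition is closed as well.

Fix a vertex $v$. The local action at $v$ is contained in $F$ by definition. Reading colors along the geodesic from $v$ identifies the vertices with the words $c_1\cdots c_n$ in which consecutive letters are distinct. The edges at $c_1\cdots c_n$ lead to $c_1\cdots c_nc$, with color $c\ne c_n$, and to $c_1\cdots c_{n-1}$, with color $c_n$. For $f\in F$, the map $c_1\cdots c_n\mapsto f(c_1)\cdots f(c_n)$ is an automorphism that fixes $v$ and sends each edge of color $c$ to an edge of color $f(c)$. All its local permutations equal $f$, so it lies in $G_v$. Thus the local action is $F$.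

In particular each $G_v$ is transitive on $E(v)$, so adjacent edges are in the same orbit, and $G$ is edge-transitive. An invariant subtree that contains an edge contains all edges. A non-empty subtree without edges is a vertex $v$, which is moved by $G_w$ for a neighbor $w$. So $G$ is minimal. If $G$ fixed an end, $G_v$ would fix the ray from $v$ to this end and hence an edge at $v$. A compact subgroup of $\operatorname{Aut}(T_d)$ has finite orbits, so $G$ is not compact.

(b) Given $\ell$ and $(g_x)$, let $g$ be the automorphism that fixes $\ell$ and equals $g_x$ on $T(x)$. If $y\in T(x)$ and $y\ne x$, all edges at $y$ lie in $T(x)$, so $\sigma(g,y)=\sigma(g_x,y)$. An edge at $x$ lies in $T(x)$, where $g=g_x$, or on $\ell$, where both elements fix it; so $\sigma(g,x)=\sigma(g_x,x)$. Hence $g\in U(F)$, and $g$ fixes a vertex, so $g\in G$.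

(c) For $e\in E(v)$, the group $G_e$ is the full preimage under $G_v\to F$ of the stabilizer of $i(e)$. These stabilizers generate $F$, so the groups $G_e$ with $e\in E(v)$ generate $G_v$. By Lemma~\ref{lem:generate}, $G=G^+$. An element of $U(F)$ that fixes a vertex preserves types, so $U(F)_e=G_e$ and $U(F)^+=G^+$. By (a), (b) and Theorem~\ref{thm:tits}, the non-trivial group $G=G^+$ is simple.

(d) Let $O\ne O'$ be orbits of $F$ on ordered pairs of distinct colors. As $F$ is transitive, every color is the first coordinate of some pair in $O$ and the second coordinate of some pair in $O$. So there is a sequence $(c_n)_{n\in\mathbb{Z}}$ with $(c_n,c_{n+1})\in O$ for all $n$. Following these colors forward and backward from a vertex $x_0$ yields a path $(x_n)_{n\in\mathbb{Z}}$ in which $\{x_{n-1},x_n\}$ has color $c_n$; consecutive colors differ, so it is a geodesic. Construct $(c_n')$ and $(x_n')$ from $O'$ in the same way. Suppose $g\in G$ maps the ends of $(x_n)$ at $-\infty$ and $+\infty$ to the corresponding ends of $(x'_n)$. Then $g$ maps the first line onto the second, preserving orientation, so $gx_n=x'_{n+k}$ for some $k$ and all $n$. The permutation $\sigma(g,x_n)\in F$ maps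 $(c_n,c_{n+1})\in O$ to $(c'_{n+k},c'_{n+k+1})\in O'$, a contradiction.
\end{proof}

\begin{remark}
The proof of (d) shows that $G$ is not even transitive on $\partial T_d$: an element mapping the end of $(x_n)$ at $+\infty$ to that of $(x_n')$ satisfies $gx_n=x'_{n+k}$ for some $k$ and all large $n$, which is all that was used.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
By Lemma~\ref{lem:perm}, $F$ is generated by two point stabilizers, so all parts of Proposition~\ref{prop:UF} apply. They show that $G=U(F)^+$ is closed (hence locally compact, acting continuously and properly), non-compact, simple, minimal, and not $2$-transitive on $\partial T_d$. They also show that $G$ is edge-transitive and edge-independent with local actions $F$, so Theorem~\ref{thm:criterion} gives the Howe--Moore property.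
\end{proof}

A simple group is topologically simple, so $G$ satisfies all hypotheses of the Question.

\section{What the Howe--Moore property forces}\label{sec:converse}

An open subgroup $O$ gives the permutation representation on $\ell^2(G/O)$, whose basic coefficient is the indicator function of $O$. This is the only way in which the Howe--Moore property is used in Theorem~\ref{thm:converse}.

\begin{proposition}\label{prop:open}
Let $G$ be a non-compact locally compact group with the Howe--Moore property. Then every proper open subgroup $O$ of $G$ is compact.
\end{proposition}

\begin{proof}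
The representation on $\ell^2(G/O)$ is strongly continuous, because finitely supported functions are dense and have open stabilizers. Its invariant vectors are the constant functions. If $[G:O]=\infty$, they are zero, so $\langle g\delta_O,\delta_O\rangle=1_O(g)$ lies in $C_0(G)$, and $O=\{g:1_O(g)\ge1\}$ is compact. Suppose $1<[G:O]=n<\infty$. The orthogonal complement of the constants has no non-zero invariant vector and contains $\xi=\delta_O-\frac1n$. We compute $\langle g\xi,\xi\rangle=1_O(g)-\frac1n-\frac1n+\frac{n}{n^2}=1_O(g)-\frac1n$, which has modulus at least $\frac1n$ everywhere. This function is not in $C_0(G)$, as $G$ is not compact; so this case does not occur.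
\end{proof}

For the rest of the proof of Theorem~\ref{thm:converse}(a), $G$ is non-compact, acts continuously, properly, minimally and type-preservingly on $T$, and all its proper open subgroups are compact. A subgroup that contains a vertex or edge stabilizer is open. We use three facts.
\begin{itemize}
\item[(F1)] $G$ has no proper open subgroup of finite index: such a subgroup would be compact, and then so would $G$.
\item[(F2)] If $G$ acts on a set with open stabilizers, a compact subgroup $K$ has finite orbits, since an open subgroup of $K$ has finite index.
\item[(F3)] A compact subgroup $K$ that preserves a non-empty subtree $X$ of $T$ fixes a vertex of $X$. Indeed, the convex hull of a $K$-orbit in $X$ is a finite invariant subtree; deleting all leaves repeatedly leaves an invariant vertex or edge, and $K$ fixes both vertices of an invariant edge.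
\end{itemize}

\subsection*{Edge-transitivity}
Let $\overline T=G\backslash T$ be the quotient graph, whose vertices and edges are the orbits of vertices and edges of $T$; it is a connected graph because no edge is inverted. We must show that it is a single edge. The plan is to show that $\overline T$ is a tree, lift it to a fundamental domain $D$, and observe that the subgroup generated by the stabilizers on one side of any edge of $D$ is open and proper, hence compact. This is too much compactness unless $D$ is one edge.

\emph{Step 1: $\overline T$ is a tree.} Suppose $\overline T$ contains a circuit, a closed path that uses no edge twice, and let the orbit $Ge$ be one of its edges. For vertices $x,y$ of $T$ let $\lambda(x,y)\in\mathbb{Z}/2$ be the parity of the number of edges of $Ge$ on $[x,y]$. It can be computed along any path from $x$ to $y$, since deleting a backtrack removes an edge twice. Hence $\lambda(x,z)=\lambda(x,y)+\lambda(y,z)$ and $\lambda(gx,gy)=\lambda(x,y)$, so $g\mapsto\lambda(x,gx)$ is a homomorphism $G\to\mathbb{Z}/2$ whose kernel contains $G_x$. Take $x$ above a vertex of the circuit and lift the circuit edge by edge to a path from $x$ to some $gx$. This path uses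 exactly one edge of $Ge$, so the homomorphism is onto. Its kernel is open of index $2$, contrary to (F1). (One may also use \cite[I.5.4, Cor.~1]{Serre}, by which $G$ maps onto $\pi_1(\overline T)$ with kernel containing the vertex stabilizers.)

\emph{Step 2: a fundamental domain.} By \cite[I.3.1, Prop.~14]{Serre}, a subtree of the quotient graph lifts to a subtree of $T$. So there is a subtree $D\subset T$ that contains exactly one representative of each orbit of vertices and of each orbit of edges. For a vertex $x$ of $D$,
\begin{equation}\label{eq:star}
E(x)=G_x\cdot\{\text{edges of }D\text{ at }x\}.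
\end{equation}
Indeed, write $f\in E(x)$ as $f=gf'$ with $f'$ in $D$. Then $x=gx'$ for a vertex $x'$ of $f'$; both $x$ and $x'$ lie in $D$ and in one orbit, so $x'=x$ and $g\in G_x$.

\emph{Step 3: the groups of the two sides of an edge are compact.} Let $e$ be an edge of $D$, and let $Y$ be a \emph{side} of $e$, one of the two components of $D$ minus the open edge $e$. Remove from $T$ all open edges in $Ge$; the group $G$ permutes the resulting components. Since $Y$ contains no edge of $Ge$, it lies in one component $X_Y$. Let $G_Y$ be the stabilizer of $X_Y$. We claim that
\begin{equation}\label{eq:generated}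
G_Y=\langle G_x:x\in Y\rangle,\qquad G=\langle G_x:x\in D\rangle .
\end{equation}
Let $H=\langle G_x:x\in Y\rangle$. Each $G_x$ with $x\in Y$ preserves the component of $x$, so $H\subset G_Y$ and $HY\subset X_Y$. Let $f$ be an edge of $X_Y$ at a vertex $hx$, with $h\in H$ and $x\in Y$. By \eqref{eq:star}, $h^{-1}f=af'$ with $a\in G_x$ and $f'$ an edge of $D$ at $x$; and $f'\ne e$ because $f\notin Ge$, so $f'$ lies in $Y$ and $f$ lies in $HY$. As $X_Y$ is connected, $HY=X_Y$. Now let $g\in G_Y$ and $x\in Y$. Then $gx=hx'$ with $h\in H$ and $x'\in Y$, which forces $x'=x$ and $g\in hG_x\subset H$. The second identity is the same argument with $D$ and $T$ in place of $Y$ and $X_Y$ and no edge removed.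

The group $G_Y$ is open. It is proper because $X_Y$ is a non-empty subtree that does not contain $e$ and the action is minimal. So $G_Y$ is compact.

\emph{Step 4: some element of $G$ lies in no compact subgroup.} Let $Y,Y'$ be the two sides of an edge $e$ of $D$. Collapse each component of $T$ minus the open edges of $Ge$ to a point. The result is a tree $T_e$ with a $G$-action, whose edge set is $Ge$. The stabilizer of the edge $e$ is $G_e$, which is open, and its vertices $X_Y,X_{Y'}$ have stabilizers $G_Y,G_{Y'}\supset G_e$. By \eqref{eq:generated}, $G=\langle G_Y,G_{Y'}\rangle$. If $G_Y=G_e$, then $G=G_{Y'}$ would be compact; so $G_Y\ne G_e$, and $G_{Y'}\ne G_e$ for the same reason. Take $a\in G_Y\setminus G_e$ and $b\in G_{Y'}\setminus G_e$. By Lemma~\ref{lem:words}(a) applied in $T_e$, the orbit of $e$ under $\langle ab\rangle$ is infinite. By (F2), $ab$ lies in no compact subgroup.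

\emph{Step 5: $D$ is finite.} Otherwise the locally finite tree $D$ contains a ray $x_0,x_1,\dots$. Let $Y_j$ be the side of $\{x_j,x_{j+1}\}$ that contains $x_0$. The $Y_j$ increase, and their union is $D$, because the geodesic from $x_0$ to a given vertex of $D$ avoids $\{x_j,x_{j+1}\}$ for large $j$. By \eqref{eq:generated}, $G=\bigcup_jG_{Y_j}$ is a union of compact subgroups, contrary to Step 4.

\emph{Step 6: $D$ has exactly one edge.} Here the assumption on degrees is used. Suppose the finite tree $D$ has at least two edges. Let $z$ be a leaf of $D$ and let $Y$ be the side of the edge at $z$ that does not contain $z$; it contains all other vertices of $D$. By (F3), $G_Y$ fixes a vertex $u$ of $X_Y$. For $y\in Y$ the group $G_y\subset G_Y$ fixes $y$ and $u$, hence $[y,u]$ pointwise. If $z'\ne z$ is a leaf of $D$, then $G_{z'}$ is transitive on $E(z')$ by \eqref{eq:star}, and $|E(z')|\ge3$, so $G_{z'}$ fixes no edge at $z'$; this forces $u=z'$. Therefore $D$ has exactly one leaf $z'$ besides $z$, so $D$ is the path $[z,z']$, and it has an interior vertex $y$. We have shown that $G_y$ fixes $z'$, and exchanging $z$ and $z'$ shows that $G_y$ fixes $z$. So $G_y$ fixes both edges of $D$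 at $y$, and \eqref{eq:star} gives $|E(y)|=2$, a contradiction.

\subsection*{The local actions}
Now $G$ is edge-transitive. Let $e=\{v,w\}$, $A=G_v$, $B=G_w$, $C=G_e$. By Lemma~\ref{lem:generate}, it suffices to treat the vertices $v$ and $w$, and by symmetry the vertex $v$; the local actions are transitive, so $[A:C]$ and $[B:C]$ are the degrees of $v$ and $w$, both at least $3$.

\emph{Primitivity.} The kernel of the local action at $v$ lies in $C$, so we must show that $C$ is maximal in $A$. Suppose $C\subsetneq A'\subsetneq A$, and let $O=\langle A',B\rangle$, an open subgroup. For $a\in A'\setminus C$ and $b\in B\setminus C$, the orbit of $e$ under $\langle ab\rangle$ is infinite by Lemma~\ref{lem:words}(a), so $O$ is not compact by (F2). It remains to see that $O\ne G$, and we show $O\cap A=A'$. Let $g\in(O\cap A)\setminus C$ and write $g=s_1\cdots s_n$ with $s_j\in A'\cup B$ and $n$ minimal. Since $C\subset A'\cap B$, minimality implies that the $s_j$ lie alternately in $A'\setminus C$ and $B\setminus C$. By Lemma~\ref{lem:words}(a), $e$ and $ge$ are the first and last of $n+1$ consecutive edges of a geodesic. Both contain $v$, because $g\in A$. So $n=1$ and $s_1$ fixes $v$; an element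 of $B\setminus C$ does not fix $v$, so $g=s_1\in A'$. Thus $O$ is a proper, open, non-compact subgroup, a contradiction.

\emph{Non-regularity.} Suppose the local action at $v$ is regular. Then $C$ is its kernel, so $C$ is normal in $A$. By \cite[I.4.1]{Serre}, a group acting on a tree with an edge as fundamental domain is the amalgam of the two vertex stabilizers over the edge stabilizer: $G=A*_CB$. The quotient map $A\to A/C$ and the trivial map $B\to A/C$ agree on $C$, so they define a homomorphism of $G$ onto the finite group $A/C$ of order at least $3$. Its kernel contains $B$, so it is a proper open subgroup of finite index, contrary to (F1).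

\begin{proof}[End of the proof of Theorem~\ref{thm:converse}]
Part (a) has been proved above, the parenthetical case being Proposition~\ref{prop:open}. In (b), (i)$\Rightarrow$(ii) is Proposition~\ref{prop:open}, (ii)$\Rightarrow$(iii) is (a), and (iii)$\Rightarrow$(i) is Theorem~\ref{thm:criterion}.

Let $F$ be transitive and generated by its point stabilizers, $d\ge3$. Then $F$ is not regular, since otherwise it would be trivial. By Proposition~\ref{prop:UF}(a)--(c), $U(F)^+$ is closed, non-compact, type-preserving, minimal, edge-transitive and edge-independent, with local actions $F$. So (iii) holds exactly when $F$ is primitive, and (b) gives the last statement.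
\end{proof}

\begin{example}
Let $n\ge3$ be odd and let $D_n$ be the group of maps $x\mapsto\pm x+b$ of $\mathbb{Z}/n$. The stabilizer of $j$ contains $x\mapsto2j-x$; the product of two such reflections, for $j=1$ and $j=0$, is $x\mapsto x+2$, which generates all translations. So $D_n$ is generated by its point stabilizers. If $n$ is prime, the stabilizers have prime index and are maximal. If $m$ is a divisor of $n$ with $1<m<n$, the maps $x\mapsto\pm x+b$ with $m\mid b$ form a subgroup strictly between the stabilizer of $0$ and $D_n$. Hence $U(D_n)^+$ has the Howe--Moore property if and only if $n$ is prime.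
\end{example}

\begin{thebibliography}{9}

\bibitem{Ciobotaru}
Corina Ciobotaru, \emph{Parabolically induced unitary representations of the universal group $U(F)^+$ are $C_0$}, arXiv:1409.2245 (2014).

\bibitem{Serre}
Serre, \emph{Trees}.

\bibitem{Tits}
Tits, \emph{Sur le groupe des automorphismes d'un arbre}, 1970.

\end{thebibliography}
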